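\title{Paths of simple tilts and stability functions:\\ a Pappus obstruction in type $A_{10}$}


\begin{abstract}
Let $Q$ be a Dynkin quiver and $\mathcal H_Q=\operatorname{mod}\mathbf kQ$. A directed path of forward simple tilts from $\mathcal H_Q$ to $\mathcal H_Q[1]$ is induced if its edge labels are the stable modules of a stability function, traversed in the order of strictly increasing phase. It was conjectured that every directed path of forward simple tilts from $\mathcal H_Q$ to $\mathcal H_Q[1]$ has the same set of labels as some induced path. We disprove this for an orientation of $A_{10}$, and deduce counterexamples for suitable orientations of $A_n$ for every $n\ge 10$ and of $D_n$ for every $n\ge 11$. In type $A$ we describe all paths by maximal chains of the weak order, and we show that the conjecture holds for every orientation of $A_n$ with $n\le 6$. The obstruction is an inequality behind Pappus's theorem: in type $A$ a stability function is a configuration of points in the plane, whereas a path only knows a combinatorial shadow of such a configuration.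
\end{abstract}

\section{The question and the results}

\subsection{Paths of hearts and stability functions}

Let $Q$ be a (connected) Dynkin quiver and $\mathbf k$ an algebraically closed field. Modules over the path algebra $\mathbf kQ$ are finite-dimensional representations of $Q$. (With the opposite convention, replace $Q$ by $Q^{\mathrm{op}}$ throughout.) Let $\mathcal D(Q)=\mathcal D^b(\operatorname{mod}\mathbf kQ)$, with standard heart $\mathcal H_Q=\operatorname{mod}\mathbf kQ$. We use that there are finitely many indecomposable modules $M$ up to isomorphism, and that all of them satisfy $\operatorname{End}(M)=\mathbf k$ and $\operatorname{Ext}^1(M,M)=0$.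

The \emph{exchange graph} $\operatorname{EG}(Q)$ has as vertices the finite hearts of bounded t-structures on $\mathcal D(Q)$; a heart is finite if it has finitely many simple objects and all its objects have finite length. There is an edge $\mathcal H\xrightarrow{\,S\,}\mathcal H'$ with label $S$ whenever $\mathcal H'$ is the forward simple tilt of $\mathcal H$ at a simple object $S$; the definition of tilting is recalled in Section~\ref{sec:tilts}. Let $\operatorname{dpath}(Q)$ be the set of directed paths in $\operatorname{EG}(Q)$ from $\mathcal H_Q$ to $\mathcal H_Q[1]$. The labels of such a path are indecomposable modules (see Lemma~\ref{lem:converse}). A path is written as the word $T_1\cdot T_2\cdots T_m$ of its labels, where $T_m$ labels the first edge traversed and $T_1$ the last.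

A \emph{stability function} on $\mathcal H_Q$ is a homomorphism $Z\colon K(\mathcal H_Q)\to\mathbb C$ that sends each nonzero module into $\{re^{i\pi\theta}:r>0,\ 0<\theta\le 1\}$. The phase of $M\neq 0$ is $\mu_Z(M)=\frac1\pi\arg Z(M)$, and $M$ is \emph{$Z$-stable} if every nonzero proper submodule of $M$ has smaller phase than $M$. We refer to the set of $Z$-stable indecomposables as the stable set of $Z$. A path $T_1\cdots T_m$ is \emph{induced} by $Z$ if $\{T_1,\dots,T_m\}$ is the stable set of $Z$ and $\mu_Z(T_1)>\dots>\mu_Z(T_m)$. In other words, the phases strictly increase in the order of traversal.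

Both notions describe ways of rotating $\mathcal H_Q$ into $\mathcal H_Q[1]$. A stability function does this continuously, by letting a threshold phase run from $0$ to $1$ and shifting the stable modules that it passes. A path does it in discrete steps, without reference to any numbers. The question is how much of the discrete picture comes from the continuous one. The order in which a path traverses its labels contains a lot of accidental information, so one forgets it: two paths are called \emph{weakly equivalent} if they have the same set of labels.

\begin{conjecture}[Qiu \cite{Qiu}]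
Every weak equivalence class in $\operatorname{dpath}(Q)$ contains an induced path.
\end{conjecture}

The longest paths, those in which every indecomposable module occurs exactly once, form one weak equivalence class. For this class the conjecture says that some longest path is induced, and this statement is equivalent to Reineke's conjecture.

\begin{example}\label{ex:A2intro}
Let $Q$ be $1\to 2$, with simple modules $S_1,S_2$ and the indecomposable $P$ in $0\to S_2\to P\to S_1\to 0$. There are two paths in $\operatorname{dpath}(Q)$ (Example~\ref{ex:A2} and Theorem~\ref{thm:typeA}): one traverses $S_1,S_2$, the other $S_2,P,S_1$. Since $S_2$ is the only nonzero proper submodule of $P$, the module $P$ is stable if and only if $\mu_Z(S_2)<\mu_Z(S_1)$. So a stability function with $\mu_Z(S_1)<\mu_Z(S_2)$ induces the first path, and one with $\mu_Z(S_2)<\mu_Z(S_1)$ induces the second.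
\end{example}

Such small cases suggest a positive answer, and in type $A_n$ with $n\le 6$ this is correct. In general it is not.

\subsection{Results}

Let
\[
Q_{10}:\qquad 1\to2\to3\to4\to5\leftarrow6\leftarrow7\to8\to9\to10 .
\]

\begin{theorem}\label{thm:main}
There is a path in $\operatorname{dpath}(Q_{10})$ whose set of labels is not the stable set of any stability function on $\mathcal H_{Q_{10}}$. Hence its weak equivalence class contains no induced path, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:larger}
The same holds for every Dynkin quiver that contains $Q_{10}$ as a full subquiver. In particular, the conjecture fails for suitable orientations of $A_n$ for every $n\ge 10$ and of $D_n$ for every $n\ge 11$.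
\end{theorem}

\begin{theorem}\label{thm:typeA}
Let $Q$ be any orientation of $A_n$.
\begin{enumerate}
\item[(a)] The paths in $\operatorname{dpath}(Q)$ are exactly the paths $p(<)$ attached in Corollary~\ref{cor:path} to the admissible orders, i.e.\ to the maximal chains of the weak order on $\mathfrak S_{n+1}$.
\item[(b)] If $n\le 6$, the conjecture is true for $Q$.
\end{enumerate}
\end{theorem}

We do not decide the cases $A_7,A_8,A_9$, type $E$, and $D_n$ with $n\le 10$, nor do we treat those orientations of larger $A_n$ and $D_n$ that do not contain $Q_{10}$.

\subsection{The idea}

In type $A_n$ the indecomposable modules correspond to the pairs $ij$ with $0\le i<j\le n$. A stability function is a sequence of points $P_0,\dots,P_n$ in the plane with increasing abscissas, and the module of the pair $ij$ is stable if and only if each point $P_k$ with $i<k<j$ lies on a prescribed side of the line $P_iP_j$ (Section~\ref{sec:points}). A path comes from an \emph{admissible order} of the pairs: a total order that satisfies the one condition for slopes of lines that involves only three points, namely that for $i<k<j$ the slope of $P_iP_j$ lies between those of $P_iP_k$ and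 $P_kP_j$ (Section~\ref{sec:orders}). So the conjecture compares genuine point configurations with combinatorial ones. Already eight points allow six slope inequalities which, together with a positivity condition, are consistent for admissible orders but not for points; the mechanism is that of Pappus's theorem (Section~\ref{sec:pappus}).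

It is not enough to find an admissible order that no points realize. A label set records much less than the order: a label $ij$ means that all conditions at the $k$ between $i$ and $j$ hold, and a missing label only means that at least one of them fails. Three further points and the choice of the orientation of $Q_{10}$ ensure that the label set alone forces all six inequalities and the positivity condition (Section~\ref{sec:counterexample}).

\section{Chains of torsion pairs and simple tilts}\label{sec:tilts}

We recall the definitions. A \emph{torsion pair} $(\mathcal T,\mathcal F)$ in an abelian category $\mathcal A$ consists of full subcategories with $\operatorname{Hom}(\mathcal T,\mathcal F)=0$ such that each object $E$ has a short exact sequence $0\to T\to E\to F\to0$ with $T\in\mathcal T$, $F\in\mathcal F$. If all objects of $\mathcal A$ have finite length, every class $\mathcal T$ closed under quotients and extensions is the torsion class of the torsion pair $(\mathcal T,\mathcal T^\perp)$, where $\mathcal T^\perp=\{X:\operatorname{Hom}(\mathcal T,X)=0\}$. Dually, every class closed under subobjects and extensions is a torsion-free class.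

Write $\langle\cdots\rangle$ for extension closure. If $(\mathcal T,\mathcal F)$ is a torsion pair in the heart $\mathcal H$ of a bounded t-structure, then $\langle\mathcal F[1],\mathcal T\rangle$ is again such a heart (Happel--Reiten--Smal\o), and $(\mathcal F[1],\mathcal T)$ is a torsion pair in it. It is called the forward tilt of $\mathcal H$ at $(\mathcal T,\mathcal F)$. The \emph{forward simple tilt} at a simple object $S$ is the case in which the torsion-free class is $\langle S\rangle$. For a torsion pair in $\operatorname{mod}\mathbf kQ$ put
\[
\mathcal H(\mathcal T,\mathcal F)=\langle\mathcal F[1],\mathcal T\rangle ;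
\]
it consists of the complexes $E$ with $H^{-1}(E)\in\mathcal F$, $H^0(E)\in\mathcal T$ and no other cohomology. Thus $\mathcal H(\operatorname{mod}\mathbf kQ,0)=\mathcal H_Q$ and $\mathcal H(0,\operatorname{mod}\mathbf kQ)=\mathcal H_Q[1]$. The next lemma lets us build paths without leaving the module category.

\begin{lemma}\label{lem:tilt}
Let $(\mathcal T,\mathcal F)$ and $(\mathcal T',\mathcal F')$ be torsion pairs in $\operatorname{mod}\mathbf kQ$ with $\mathcal T'\subset\mathcal T$ and $\mathcal T\cap\mathcal F'=\operatorname{add}M$, where $M$ is indecomposable. Then $M$ is simple in $\mathcal H=\mathcal H(\mathcal T,\mathcal F)$, and $\mathcal H(\mathcal T',\mathcal F')$ is the forward simple tilt of $\mathcal H$ at $M$. All hearts $\mathcal H(\mathcal T,\mathcal F)$ are finite.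
\end{lemma}

\begin{proof}
Put $\mathcal Y=\operatorname{add}M=\mathcal T\cap\mathcal F'$ and $\mathcal X=\langle\mathcal F[1],\mathcal T'\rangle\subset\mathcal H$. Note that $\mathcal F\subset\mathcal F'$.

\emph{$(\mathcal X,\mathcal Y)$ is a torsion pair in $\mathcal H$.} We have $\operatorname{Hom}(\mathcal F[1],\mathcal Y)=0$, because negative extensions of modules vanish, and $\operatorname{Hom}(\mathcal T',\mathcal F')=0$; so $\operatorname{Hom}(\mathcal X,\mathcal Y)=0$. Each $E\in\mathcal H$ has an exact sequence $0\to F[1]\to E\to T\to0$ in $\mathcal H$ with $F\in\mathcal F$, $T\in\mathcal T$. Let $0\to T'\to T\to Y\to0$ be the sequence of $T$ for $(\mathcal T',\mathcal F')$. Then $Y\in\mathcal F'$, and $Y\in\mathcal T$ as a quotient of $T$, so $Y\in\mathcal Y$. All three terms lie in $\mathcal T\subset\mathcal H$, so the sequence is exact in $\mathcal H$ too. The kernel of the composition $E\to T\to Y$ is an extension of $T'$ by $F[1]$, so it lies in $\mathcal X$.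

\emph{The tilt.} The tilt of $\mathcal H$ at $(\mathcal X,\mathcal Y)$ is $\langle\mathcal Y[1],\mathcal F[1],\mathcal T'\rangle\subset\langle\mathcal F'[1],\mathcal T'\rangle=\mathcal H(\mathcal T',\mathcal F')$. Nested hearts of bounded t-structures coincide: an object of the larger heart has a filtration by shifts of objects of the smaller one, and by uniqueness of the filtration for the larger heart only the shift by $0$ occurs.

\emph{Simplicity.} A subobject of $M$ in $\mathcal H$ lies in the torsion-free class $\mathcal Y$, so it is $M^r$ for some $r$. As $\operatorname{End}(M)=\mathbf k$, a nonzero map $M^r\to M$ is a split epimorphism with kernel $M^{r-1}$; if it is a monomorphism, it is an isomorphism. So $M$ is simple. As $\operatorname{Ext}^1(M,M)=0$, we have $\langle M\rangle=\operatorname{add}M=\mathcal Y$.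

\emph{Finiteness.} Since $\mathbf kQ$ is hereditary, every object of $\mathcal D(Q)$ is the direct sum of its shifted cohomologies. So the indecomposables of $\mathcal H$ are among the finitely many objects $N$, $N[1]$ with $N$ an indecomposable module. Let $G$ be the direct sum of those that lie in $\mathcal H$. Let $Y\subsetneq X$ be a proper subobject in $\mathcal H$. The map $\operatorname{Hom}(G,Y)\to\operatorname{Hom}(G,X)$ is injective. It is not surjective: as $X$ is a summand of some $G^r$, otherwise $\mathrm{id}_X$ would factor through $Y$. Hence the length of $X$ is at most $\dim\operatorname{Hom}(G,X)$. Every simple object is a summand of $G$, so there are finitely many.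
\end{proof}

A \emph{simple chain} with labels $M_1,\dots,M_m$ is a sequence of torsion pairs $(\mathcal T_t,\mathcal F_t)$, $0\le t\le m$, in $\operatorname{mod}\mathbf kQ$ from $(\operatorname{mod}\mathbf kQ,0)$ to $(0,\operatorname{mod}\mathbf kQ)$, with $\mathcal T_{t+1}\subset\mathcal T_t$ and $\mathcal T_t\cap\mathcal F_{t+1}=\operatorname{add}M_{t+1}$, $M_{t+1}$ indecomposable, for all $t<m$. By Lemma~\ref{lem:tilt} we have:

\begin{corollary}\label{cor:chain}
A simple chain with labels $M_1,\dots,M_m$ gives a path in $\operatorname{dpath}(Q)$ with labels $M_1,\dots,M_m$ in the order of traversal.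
\end{corollary}

\section{Type \texorpdfstring{$A$}{A}: paths from admissible orders}\label{sec:orders}

From here through Section~\ref{sec:counterexample}, $Q$ is an orientation of $A_n$ with vertices $1,\dots,n$. For $1\le k\le n-1$ put
\[
\varepsilon_k=U\ \text{ if the arrow is } k\to k+1,\qquad \varepsilon_k=D\ \text{ if it is } k+1\to k .
\]
(In Section~\ref{sec:points} a point $P_k$ will have to lie \emph{up} or \emph{down} accordingly.) The indecomposable modules are $M(i,j)$ with $0\le i<j\le n$: one-dimensional at each of the vertices $i+1,\dots,j$, with identity maps between them. We write $ij$ for the pair $(i,j)$. Cutting an interval at $k$ means cutting the arrow between $k$ and $k+1$.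

Submodules of $M(i,j)$ correspond to the subsets of $\{i+1,\dots,j\}$ that are closed under arrows, and every sub- or quotient module is the direct sum of the modules supported on the connected components of its support; we call these its components. Looking at the two boundary arrows we see, for $i\le p<q\le j$:
\begin{itemize}
\item $M(p,q)$ is a submodule of $M(i,j)$ iff ($p=i$ or $\varepsilon_p=U$) and ($q=j$ or $\varepsilon_q=D$);
\item $M(p,q)$ is a quotient of $M(i,j)$ iff ($p=i$ or $\varepsilon_p=D$) and ($q=j$ or $\varepsilon_q=U$).
\end{itemize}
In particular, for $i<k<j$ exactly one of $M(i,k),M(k,j)$ is a submodule and the other is the quotient by it: the submodule is $M(k,j)$ if $\varepsilon_k=U$, and $M(i,k)$ if $\varepsilon_k=D$. For any submodule $N\subset M(i,j)$, the components of $N$ and of $M(i,j)/N$ together subdivide $(i,j)$ into consecutive intervals.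

A total order $<$ on the pairs is \emph{admissible} if for all $i<k<j$ the pair $ij$ lies strictly between $ik$ and $kj$. Put
\[
\mathcal S(<)=\bigl\{M(i,j):\ \text{for all } i<k<j,\quad ik>kj\ \text{if}\ \varepsilon_k=U,\quad ik<kj\ \text{if}\ \varepsilon_k=D\bigr\},
\]
that is, the quotient comes after the submodule at every cut. We also write $ij\in\mathcal S(<)$ for $M(i,j)\in\mathcal S(<)$.

The plan is to turn each initial segment of an admissible order into a torsion pair, and to see that adding one pair $\pi$ to the segment changes the torsion pair exactly when $\pi\in\mathcal S(<)$, and then by the single module $M(\pi)$.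

Fix an admissible order and an initial segment $L$ of it. Call the pairs in $L$ \emph{low}, the others \emph{high}, and use these words also for the corresponding indecomposables. If $ik$ and $kj$ are both low (both high), so is $ij$, because it lies between them. By induction:
\begin{equation}\label{eq:subdiv}
\text{if all pieces of a subdivision of } (i,j) \text{ are low (resp.\ high), then } ij \text{ is low (resp.\ high).}
\end{equation}
Let $\mathcal T_L$ be the class of modules all of whose indecomposable quotients are high, and $\mathcal F_L$ the class of modules all of whose indecomposable submodules are low.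

\begin{lemma}\label{lem:TL}
$(\mathcal T_L,\mathcal F_L)$ is a torsion pair.
\end{lemma}

\begin{proof}
The class $\mathcal T_L$ is closed under quotients. For extensions, let $0\to A\to X\to B\to0$ with $A,B\in\mathcal T_L$, let $Y=M(i,j)$ be a quotient of $X$, and let $Y_1$ be the image of $A$ in $Y$. The components of $Y_1$ are quotients of $A$, those of $Y/Y_1$ are quotients of $B$. So all are high, and they subdivide $(i,j)$; by \eqref{eq:subdiv}, $ij$ is high. Hence $\mathcal T_L$ is a torsion class, and it remains to show $\mathcal F_L=\mathcal T_L^\perp$.

If there were a nonzero map from an object of $\mathcal T_L$ to an object of $\mathcal F_L$, an indecomposable summand of its image would be both high and low. So $\mathcal F_L\subset\mathcal T_L^\perp$. Conversely, suppose that $X\in\mathcal T_L^\perp$ has a high indecomposable submodule, and let $Y$ be one of minimal length. If $Y$ had a low indecomposable quotient, with kernel $K$, some component of $K$ would be high, since otherwise $Y$ would be low by \eqref{eq:subdiv}. This component is a shorter high submodule of $X$, a contradiction. So all indecomposable quotients of $Y$ are high and $Y\in\mathcal T_L$,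 which contradicts $X\in\mathcal T_L^\perp$.
\end{proof}

\begin{lemma}\label{lem:step}
Let $\pi=ij$ be the smallest pair not in $L$, and $L'=L\cup\{\pi\}$. Then $\mathcal T_{L'}\subset\mathcal T_L$. If $\pi\in\mathcal S(<)$, then $\mathcal T_L\cap\mathcal F_{L'}=\operatorname{add}M(\pi)$. If $\pi\notin\mathcal S(<)$, then $\mathcal T_L\cap\mathcal F_{L'}=0$ and the two torsion pairs coincide.
\end{lemma}

\begin{proof}
High for $L'$ implies high for $L$, so $\mathcal T_{L'}\subset\mathcal T_L$. An indecomposable summand of an object of $\mathcal T_L\cap\mathcal F_{L'}$ is high for $L$ and low for $L'$, so it is $M(\pi)$. Thus the intersection is $\operatorname{add}M(\pi)$ or $0$, and it contains $M(\pi)$ if and only if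
\begin{equation}\label{eq:quot}
\text{all interval quotients of } M(\pi) \text{ are}\ \ge\pi \text{ and all interval submodules of } M(\pi) \text{ are}\ \le\pi .
\end{equation}

If \eqref{eq:quot} holds, apply it to the submodule and the quotient among $M(i,k),M(k,j)$ for each $k$; this gives $\pi\in\mathcal S(<)$. Conversely let $\pi\in\mathcal S(<)$. By admissibility,
\[
ik>ij>kj\ \text{ if } \varepsilon_k=U,\qquad ik<ij<kj\ \text{ if } \varepsilon_k=D .
\]
This is \eqref{eq:quot} for the quotients $M(i,k)$ (with $\varepsilon_k=U$) and $M(k,j)$ (with $\varepsilon_k=D$), and for the submodules $M(k,j)$ ($\varepsilon_k=U$) and $M(i,k)$ ($\varepsilon_k=D$). There remain the intervals $(p,q)$ with $i<p<q<j$. If $M(p,q)$ is a quotient, then $\varepsilon_p=D$ and $\varepsilon_q=U$, so $pj>ij>qj$. As $pj$ lies between $pq$ and $qj$, we get $pq>pj>ij$. If $M(p,q)$ is a submodule, then $\varepsilon_p=U$ and $\varepsilon_q=D$, so $pj<ij<qj$ and, in the same way, $pq<pj<ij$.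

Finally, if the intersection is $0$ and $X\in\mathcal T_L$, the torsion-free quotient of $X$ for $(\mathcal T_{L'},\mathcal F_{L'})$ lies in $\mathcal T_L\cap\mathcal F_{L'}=0$, so $X\in\mathcal T_{L'}$. Thus $\mathcal T_L=\mathcal T_{L'}$.
\end{proof}

Start with $L=\emptyset$, where all pairs are high and $\mathcal T_L=\operatorname{mod}\mathbf kQ$, and add the pairs one at a time until all are low and $\mathcal T_L=0$. Lemma~\ref{lem:step} and Corollary~\ref{cor:chain} give:

\begin{corollary}\label{cor:path}
Every admissible order $<$ gives a path $p(<)\in\operatorname{dpath}(Q)$ with label set $\mathcal S(<)$, the labels being traversed in increasing order.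
\end{corollary}

\begin{example}\label{ex:A2}
For $1\to2$ we have $\varepsilon_1=U$, $M(0,1)=S_1$, $M(1,2)=S_2$ and $M(0,2)=P$. There are two admissible orders. For $01<02<12$ the condition $01>12$ fails, so $02\notin\mathcal S(<)$, and $p(<)$ traverses $S_1,S_2$. For $12<02<01$ it traverses $S_2,P,S_1$.
\end{example}

The example shows the basic move. Suppose that for some $i<k<j$ the three pairs $ik,ij,kj$ are consecutive in an admissible order, and reverse these three. The new order is again admissible: a triple other than $\{i,k,j\}$ involves at most one of these pairs, so the relative order of its three pairs does not change, and for $\{i,k,j\}$ the pair $ij$ is still in the middle. The only comparison in the definition of $\mathcal S(<)$ that changes is the one at $k$ for the pair $ij$. We call this a \emph{flip} of $\{i,k,j\}$.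

\section{Type \texorpdfstring{$A$}{A}: stability functions as point configurations}\label{sec:points}

\subsection{Points and slopes}
Let $Z$ be a stability function on $\mathcal H_Q$. Choose a rotation $Z'=e^{-i\pi c}Z$, $c\in\mathbb R$, that maps all nonzero modules to the open right half-plane. This is possible: if $\delta>0$ is smaller than the phases of the finitely many simple modules, take $c=\frac12+\delta$. In the right half-plane the order of phases is the order of slopes. Put
\[
P_0=0,\qquad P_k=\sum_{l\le k}Z'(S_l)\in\mathbb C=\mathbb R^2 .
\]
The abscissas $x_0,\dots,x_n$ of $P_0,\dots,P_n$ strictly increase, and $P_j-P_i=Z'(M(i,j))$. Let $s_{ij}$ be the slope of the line $P_iP_j$; the phase order on the indecomposables is the order of these slopes.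

Conversely, points with strictly increasing abscissas define a stability function by $Z(S_k)=i\,(P_k-P_{k-1})$, with values on nonzero modules in the open upper half-plane. Here $Z'=e^{-i\pi/2}Z$ is a rotation as above, and its points are the given ones up to a translation. So everything below applies to $Z$ and the given points.

For $i<k<j$ we say that $k$ is \emph{above} (\emph{below}) $ij$ if $P_k$ lies strictly above (below) the line $P_iP_j$. Then
\begin{equation}\label{eq:above}
k\text{ is above }ij\iff s_{ik}>s_{kj}\iff s_{ik}>s_{ij}\iff s_{ij}>s_{kj},
\end{equation}
and all inequalities are reversed for ``below''. We shall use \eqref{eq:above} constantly.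

\begin{lemma}\label{lem:stable}
$M(i,j)$ is $Z$-stable if and only if for all $i<k<j$: $k$ is above $ij$ if $\varepsilon_k=U$, and $k$ is below $ij$ if $\varepsilon_k=D$.
\end{lemma}

\begin{proof}
By \eqref{eq:above}, the condition at $k$ says that the submodule among $M(i,k),M(k,j)$ has smaller slope than $M(i,j)$, so it is necessary. For sufficiency let $\theta(X)=\det\bigl(Z'(M(i,j)),Z'(X)\bigr)$. This is additive in $X$; it vanishes for $X=M(i,j)$, and for $X\neq 0$ it is negative if and only if $X$ has smaller phase than $M(i,j)$. Every submodule is the direct sum of its components, which are interval submodules, so it suffices to show $\theta(M(p,q))<0$ for every interval submodule $M(p,q)\ne M(i,j)$. Adding up dimension vectors,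
\[
\theta(M(p,q))=\theta(M(p,j))+\theta(M(i,q))-\theta(M(i,j))=\theta(M(p,j))+\theta(M(i,q)).
\]
If $p>i$, then $\varepsilon_p=U$, so $p$ is above $ij$, $s_{pj}<s_{ij}$ and $\theta(M(p,j))<0$; if $p=i$, this term is $0$. If $q<j$, then $\varepsilon_q=D$, so $q$ is below $ij$, $s_{iq}<s_{ij}$ and $\theta(M(i,q))<0$; if $q=j$, this term is $0$. At least one of the terms is negative.
\end{proof}

\begin{corollary}\label{cor:induced}
If all slopes $s_{ij}$ are distinct, the slope order $<$ is admissible, the stable set of $Z$ is $\mathcal S(<)$, and $p(<)$ is induced by $Z$.
\end{corollary}

\begin{proof}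
Admissibility and the description of the stable set follow from \eqref{eq:above} and Lemma~\ref{lem:stable}; the path $p(<)$ traverses its labels in the order of increasing slope, i.e.\ of increasing phase.
\end{proof}

\subsection{Reading inequalities off a stable set}\label{sec:reading}
Suppose that we know only the stable set $\mathcal S$ of $Z$. If $ij\in\mathcal S$, Lemma~\ref{lem:stable} gives the position of every $k$ between $i$ and $j$. If $ij\notin\mathcal S$, we only learn that some $k$ is not in its prescribed position. To find out which one, we use the following rule.

\begin{itemize}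
\item[\textbf{(R)}] \emph{If $k$ is above $ij$, then every $l$ with $i<l<k$ that is above $ik$, and every $l$ with $k<l<j$ that is above $kj$, is above $ij$. The same holds with ``below'' in place of ``above''.}
\end{itemize}
Indeed, if $P_k$ is above the line $P_iP_j$, then over the open interval $(x_i,x_k)$ the line $P_iP_k$ is above $P_iP_j$, and over $(x_k,x_j)$ the line $P_kP_j$ is.

\begin{example}\label{ex:missing}
Let $Q$ be $1\to2\to3$, so $\varepsilon_1=\varepsilon_2=U$, and suppose that $M(1,3)$ is stable and $M(0,3)$ is not. If $1$ were above $03$, then $2$, which is above $13$, would be above $03$ by (R), and $M(0,3)$ would be stable. So $1$ is not above $03$, that is, $s_{01}\le s_{13}$. A missing module has produced a definite inequality, because the presence of another module controls all its other conditions.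
\end{example}

\section{Six inequalities that no points satisfy}\label{sec:pappus}

We now look for slope inequalities that are harmless for admissible orders and contradictory for points. Fix two points on the horizontal axis, $P_4=(0,0)$ and $P_5=(1,0)$ (the numbering anticipates the use below). For a further point $P_k=(x_k,y_k)$ with $x_k\ne0,1$ put
\[
a_k=\frac{y_k}{x_k-1},\qquad b_k=\frac{y_k}{x_k},\qquad u_k=\frac{x_k-1}{x_k}=1-\frac1{x_k},\qquad\text{so that}\quad b_k=a_ku_k .
\]
Here $a_k$ and $b_k$ are the slopes of the lines from $P_k$ to $P_5$ and to $P_4$, and $u_k$ depends only on the abscissa. The abscissas to the right of $P_5$ and to the left of $P_4$ are ordered in advance, so inequalities between the $u_k$ come for free. Suppose that all $a_k$ are positive. A system of inequalities between the $a$'s and between the $b$'s is contradictory if, together with the known inequalities for the $u$'s, it closes up to a cycle.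

With two points, the cycle is $a_k\le a_l$, $u_k<u_l$, $b_l\le b_k$, which is absurd as $b_k=a_ku_k<a_lu_l=b_l$. This is too simple to be of use: admissible orders exclude it as well. For instance, for $5<k<l$ suppose that $45<5k$ (positivity), $5k<5l$ and $4l<4k$ in an admissible order. Then $5k<5l<kl$, because $5l$ lies between $5k$ and $kl$; similarly $kl<4l<4k$, and $4k<5k$ because $4k$ lies between $45$ and $5k$. Hence $5k<kl<4k<5k$, a contradiction. The other positions of $k$ and $l$ are treated in the same way.

The following cycle, with six points, does the job. It is shown in Figure~\ref{fig:hex}.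

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9,>=stealth]
\node (10) at (90:1.2) {$10$};
\node (3) at (30:1.2) {$3$};
\node (7) at (-30:1.2) {$7$};
\node (0) at (-90:1.2) {$0$};
\node (2) at (-150:1.2) {$2$};
\node (8) at (150:1.2) {$8$};
\draw[->,thick] (10) -- node[above right] {$a$} (3);
\draw[->,thick] (3) -- node[right] {$b$} (7);
\draw[->,thick] (7) -- node[below right] {$a$} (0);
\draw[->,thick] (0) -- node[below left] {$b$} (2);
\draw[->,thick] (2) -- node[left] {$a$} (8);
\draw[->,thick] (8) -- node[above left] {$b$} (10);
\draw[->,dashed] (10) -- node[right,pos=0.28] {$u$} (0);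
\draw[->,dashed] (7) -- node[below,pos=0.28] {$u$} (8);
\draw[->,dashed] (2) -- node[below,pos=0.28] {$u$} (3);
\end{tikzpicture}
\caption{Nine inequalities that are jointly impossible for positive numbers $a_k,b_k,u_k$ with $b_k=a_ku_k$. A solid arrow $k\to l$ with label $a$ means $a_k\le a_l$; one with label $b$ means $b_k\le b_l$. A dashed arrow $k\to l$ means $u_k<u_l$. Arrows with label $a$ or $u$ go from $\{10,7,2\}$ to $\{3,0,8\}$, and arrows with label $b$ go back.}
\label{fig:hex}
\end{figure}

\begin{proposition}\label{prop:pappus}
Let $P_0,P_2,P_3,P_4,P_5,P_7,P_8,P_{10}$ be points in the plane whose abscissas strictly increase in this order, with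
\begin{equation}\label{eq:pos}
s_{05},\ s_{25},\ s_{35},\ s_{57},\ s_{58},\ s_{5,10}\;>\;s_{45}.
\end{equation}
Then the following six inequalities do not all hold:
\begin{equation}\label{eq:six}
\begin{aligned}
s_{5,10}&\le s_{35},&\qquad s_{25}&\le s_{58},&\qquad s_{57}&\le s_{05},\\
s_{48}&\le s_{4,10},& s_{04}&\le s_{24},& s_{34}&\le s_{47}.
\end{aligned}
\end{equation}
\end{proposition}

\begin{proof}
A map $(x,y)\mapsto(\alpha x+\beta,\gamma y+\sigma x+\eta)$ with $\alpha,\gamma>0$ preserves the order of abscissas and acts on slopes by $s\mapsto(\gamma s+\sigma)/\alpha$, so it preserves all inequalities between slopes. Hence we may assume $P_4=(0,0)$ and $P_5=(1,0)$, so that $s_{45}=0$. By \eqref{eq:pos} all $a_k$ are positive. Since $x_0<x_2<x_3<0$ and $1<x_7<x_8<x_{10}$,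
\[
0<u_7<u_8<u_{10}<1<u_0<u_2<u_3 ,
\]
so all $b_k=a_ku_k$ are positive too. Suppose \eqref{eq:six} holds, that is,
\[
a_{10}\le a_3,\quad a_2\le a_8,\quad a_7\le a_0,\qquad b_8\le b_{10},\quad b_0\le b_2,\quad b_3\le b_7 .
\]
Also $u_{10}<u_0$, $u_2<u_3$ and $u_7<u_8$. All numbers being positive, we may multiply:
\[
b_{10}b_2b_7=(a_{10}a_2a_7)(u_{10}u_2u_7)<(a_3a_8a_0)(u_3u_8u_0)=b_3b_8b_0\le b_7b_{10}b_2,
\]
a contradiction.
\end{proof}

Positivity of the $a_k$ is what allows the inequalities to be multiplied, and this is the role of \eqref{eq:pos}.

\begin{remark}
The connection with Pappus's theorem appears when the inequalities become equalities. Drop the order of the abscissas, and suppose only that $x_k\ne0,1$ and $a_k\ne0$ for the six points $P_k$. If the six relations \eqref{eq:six} are equalities, multiplying as above gives $u_{10}u_2u_7=u_0u_3u_8$. So $x_{10}=x_0$ and $x_2=x_3$ imply $x_7=x_8$. In the projective plane: if the sides of the hexagon $P_{10}P_3P_7P_0P_2P_8$ pass alternately through $P_5$ and $P_4$, and two of its main diagonals $P_{10}P_0$, $P_3P_2$, $P_7P_8$ pass through the vertical point at infinity, so does the third. This is the dual form of Pappus's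 theorem: the lines joining $a_i\cap b_j$ to $a_j\cap b_i$ are concurrent, for lines $a_1=P_3P_7$, $a_2=P_0P_2$, $a_3=P_8P_{10}$ through $P_4$ and $b_1=P_2P_8$, $b_2=P_3P_{10}$, $b_3=P_0P_7$ through $P_5$. So Proposition~\ref{prop:pappus} concerns the non-Pappus configuration, with one of its nine points at vertical infinity.
\end{remark}

\section{The counterexample}\label{sec:counterexample}

For $Q_{10}$ we have $\varepsilon_5=\varepsilon_6=D$ and $\varepsilon_k=U$ for $k=1,2,3,4,7,8,9$.

\subsection{The order}

We need an admissible order satisfying \eqref{eq:pos} and all six relations \eqref{eq:six}. By Proposition~\ref{prop:pappus} no slope order does so; but a slope order may satisfy \eqref{eq:pos} and five of the six relations and violate the sixth so mildly that a single flip repairs it. This is how the following points are chosen: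
\[
\begin{array}{llll}
P_0=(-200,-1380)&P_1=(-150,-827)&P_2=(-11,-77)&P_3=(-10,-30)\\
P_4=(0,0)&P_5=(20,0)&P_6=(38,4)&P_7=(39,118)\\
P_8=(40,34)&P_9=(90,80)&P_{10}=(200,175)&
\end{array}
\]
The slopes $s_{ij}$, rounded to three decimals where necessary, are as follows.
\[
\begin{array}{c|rrrrrrrrrr}
i\backslash j&1&2&3&4&5&6&7&8&9&10\\\hline
0&11.06&6.894&7.105&6.9&6.273&5.815&6.268&5.892&5.034&3.888\\
1&&5.396&5.693&5.513&4.865&4.420&5&4.532&3.779&2.863\\
2&&&47&7&2.484&1.653&3.9&2.176&1.554&1.194\\
3&&&&3&1&0.708&3.020&1.28&1.1&0.976\\
4&&&&&0&0.105&3.026&0.85&0.889&0.875\\
5&&&&&&0.222&6.211&1.7&1.143&0.972\\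
6&&&&&&&114&15&1.462&1.056\\
7&&&&&&&&-84&-0.745&0.354\\
8&&&&&&&&&0.92&0.881\\
9&&&&&&&&&&0.864
\end{array}
\]
The $55$ entries are pairwise distinct. Since rounding preserves weak inequalities, the slopes are distinct too, and their order can be read off from the table. The slope order $<_0$ is admissible by Corollary~\ref{cor:induced}. It satisfies \eqref{eq:pos} and all of \eqref{eq:six} except $s_{25}\le s_{58}$: here $s_{58}=1.7<s_{25}=\frac{77}{31}$. The only slopes in the interval $[1.7,\frac{77}{31}]$ are
\[
s_{58}=1.7\;<\;s_{28}=\tfrac{37}{17}\;<\;s_{25}=\tfrac{77}{31},
\]
so $58,28,25$ are consecutive in $<_0$. Let $<$ be the order obtained from $<_0$ by the flip of $\{2,5,8\}$, so that now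
\[
25<28<58 .
\]
As we saw at the end of Section~\ref{sec:orders}, this order is admissible. Put $\mathcal S=\mathcal S(<)$. By Corollary~\ref{cor:path}, $\mathcal S$ is the label set of the path $p(<)\in\operatorname{dpath}(Q_{10})$.

\subsection{The label set}

Membership in $\mathcal S$ is read off from the slopes above, except that the comparison at $k=5$ for the pair $28$ is now $25<58$.

\begin{lemma}\label{lem:members}
\textup{(I)} The following pairs are in $\mathcal S$: $02$, $05$, $17$, $24$, $25$, $27$, $28$, $35$, $38$, $39$, $46$, $47$, $48$, $57$, $58$, $(5,10)$, $(8,10)$.

\textup{(II)} The following pairs are not in $\mathcal S$: $04$, $07$, $37$, $(3,10)$, $(4,10)$.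
\end{lemma}

\begin{proof}
(I) For each pair $ij$ and each $k$ between we list the comparison of $ik$ (left) with $kj$ (right). It has to be ``$>$'' for $k\in\{1,2,3,4,7,8,9\}$ and ``$<$'' for $k\in\{5,6\}$.
\[
\begin{array}{l|l}
02&1\colon 11.06>5.396\\
05&1\colon 11.06>4.865;\ \ 2\colon 6.894>2.484;\ \ 3\colon 7.105>1;\ \ 4\colon 6.9>0\\
17&2\colon 5.396>3.9;\ \ 3\colon 5.693>3.020;\ \ 4\colon 5.513>3.026;\ \ 5\colon 4.865<6.211;\ \ 6\colon 4.420<114\\
24&3\colon 47>3\\
25&3\colon 47>1;\ \ 4\colon 7>0\\
27&3\colon 47>3.020;\ \ 4\colon 7>3.026;\ \ 5\colon 2.484<6.211;\ \ 6\colon 1.653<114\\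
28&3\colon 47>1.28;\ \ 4\colon 7>0.85;\ \ 5\colon 25<58\text{ by the flip};\ \ 6\colon 1.653<15;\ \ 7\colon 3.9>-84\\
35&4\colon 3>0\\
38&4\colon 3>0.85;\ \ 5\colon 1<1.7;\ \ 6\colon 0.708<15;\ \ 7\colon 3.020>-84\\
39&4\colon 3>0.889;\ \ 5\colon 1<1.143;\ \ 6\colon 0.708<1.462;\ \ 7\colon 3.020>-0.745;\ \ 8\colon 1.28>0.92\\
46&5\colon 0<0.222\\
47&5\colon 0<6.211;\ \ 6\colon 0.105<114\\
48&5\colon 0<1.7;\ \ 6\colon 0.105<15;\ \ 7\colon 3.026>-84\\
57&6\colon 0.222<114\\
58&6\colon 0.222<15;\ \ 7\colon 6.211>-84\\
(5,10)&6\colon 0.222<1.056;\ \ 7\colon 6.211>0.354;\ \ 8\colon 1.7>0.881;\ \ 9\colon 1.143>0.864\\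
(8,10)&9\colon 0.92>0.864
\end{array}
\]

(II) In each case one condition fails: for $04$ the one at $2$, as $s_{02}=\frac{1303}{189}<7=s_{24}$; for $07$ the one at $5$, as $s_{05}=\frac{69}{11}>\frac{118}{19}=s_{57}$; for $37$ the one at $4$, as $s_{34}=3<\frac{118}{39}=s_{47}$; for $(3,10)$ the one at $5$, as $s_{35}=1>\frac{35}{36}=s_{5,10}$; for $(4,10)$ the one at $8$, as $s_{48}=0.85<\frac{141}{160}=s_{8,10}$.
\end{proof}

The six relations \eqref{eq:six} are visible here. Five of them are the failing conditions of the five missing pairs, by \eqref{eq:above}, and the sixth, $25<58$, is the flipped condition of the pair $28$. This is why $\varepsilon_2=\varepsilon_4=\varepsilon_8=U$ and $\varepsilon_5=D$.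

\subsection{No stability function has stable set \texorpdfstring{$\mathcal S$}{S}}\label{sec:nostab}

Suppose that $Z$ is a stability function with stable set $\mathcal S$. Let $P_0,\dots,P_{10}$ be its points and $s_{ij}$ their slopes, as in Section~\ref{sec:points}; they have nothing to do with the auxiliary points above. We derive \eqref{eq:pos} and \eqref{eq:six} from Lemma~\ref{lem:members}, which contradicts Proposition~\ref{prop:pappus}. For each missing pair we proceed as in Example~\ref{ex:missing}: we show that all conditions except one follow from the critical one or hold anyway, so the critical one must fail. The points $P_1$, $P_6$, $P_9$ serve to transport comparisons that no single label provides.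

\medskip
\noindent\textbf{Positivity.} The point $4$ is above $05$, $25$ and $35$, because these pairs are in $\mathcal S$ and $\varepsilon_4=U$; so $s_{05},s_{25},s_{35}>s_{45}$. The point $5$ is below $47$ and $48$, because these are in $\mathcal S$ and $\varepsilon_5=D$; so $s_{57},s_{58}>s_{45}$. To compare $s_{5,10}$ with $s_{45}$ we cannot use the pair $(4,10)$, which is not in $\mathcal S$; we go through $P_6$. From $46\in\mathcal S$ and $\varepsilon_5=D$ we get $s_{45}<s_{56}$, and from $(5,10)\in\mathcal S$ and $\varepsilon_6=D$ we get $s_{56}<s_{5,10}$. Hence $s_{5,10}>s_{45}$, and \eqref{eq:pos} holds.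

\medskip
\noindent\textbf{$s_{25}<s_{58}$.} This is the condition at $5$ for $28\in\mathcal S$.

\medskip
\noindent\textbf{$s_{34}\le s_{47}$, from $37\notin\mathcal S$.} The pair $37$ has conditions at $4$ (above), $5$ and $6$ (below). From $38\in\mathcal S$ and $\varepsilon_5=D$ we get $s_{35}<s_{58}$, and from $58\in\mathcal S$ and $\varepsilon_7=U$ we get $s_{58}<s_{57}$. So $s_{35}<s_{57}$, i.e.\ $5$ is below $37$. Since $57\in\mathcal S$, $6$ is below $57$, hence below $37$ by (R). As $37\notin\mathcal S$, the condition at $4$ fails: $4$ is not above $37$.

\medskip
\noindent\textbf{$s_{04}\le s_{24}$, from $04\notin\mathcal S$.} All conditions for $04$ are ``above''. Suppose that $2$ is above $04$. Then $1$, which is above $02$ as $02\in\mathcal S$, and $3$, which is above $24$ as $24\in\mathcal S$, are above $04$ by (R). So $04\in\mathcal S$, a contradiction. Hence $2$ is not above $04$.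

\medskip
\noindent\textbf{$s_{57}\le s_{05}$, from $07\notin\mathcal S$.} The conditions are ``above'' at $1,2,3,4$ and ``below'' at $5,6$. We first show that $2$ is above $07$, using $P_1$: from $02\in\mathcal S$ and $\varepsilon_1=U$ we get $s_{02}>s_{12}$, and from $17\in\mathcal S$ and $\varepsilon_2=U$ we get $s_{12}>s_{27}$. So $s_{02}>s_{27}$, and $2$ is above $07$. By (R), $1$ (above $02$) and $3,4$ (above $27$, as $27\in\mathcal S$) are above $07$. If $5$ were below $07$, then $6$, which is below $57$, would be below $07$ by (R), and $07$ would be in $\mathcal S$, a contradiction. So $5$ is not below $07$.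

\medskip
\noindent\textbf{$s_{48}\le s_{4,10}$, from $(4,10)\notin\mathcal S$.} The conditions are ``below'' at $5,6$ and ``above'' at $7,8,9$. By positivity $s_{45}<s_{5,10}$, so $5$ is below $(4,10)$. As $(5,10)\in\mathcal S$, $6$ is below $(5,10)$, hence below $(4,10)$ by (R). If $8$ were above $(4,10)$, then $7$ (above $48$, as $48\in\mathcal S$) and $9$ (above $(8,10)$, as $(8,10)\in\mathcal S$) would be above $(4,10)$ too, and $(4,10)$ would be in $\mathcal S$, a contradiction. So $8$ is not above $(4,10)$.

\medskip
\noindent\textbf{$s_{5,10}\le s_{35}$, from $(3,10)\notin\mathcal S$.} The conditions are ``above'' at $4,7,8,9$ and ``below'' at $5,6$. We first show that $8$ is above $(3,10)$, using $P_9$: from $39\in\mathcal S$ and $\varepsilon_8=U$ we get $s_{38}>s_{89}$, and from $(8,10)\in\mathcal S$ and $\varepsilon_9=U$ we get $s_{89}>s_{8,10}$. So $s_{38}>s_{8,10}$, and $8$ is above $(3,10)$. By (R), $4$ and $7$ (above $38$, as $38\in\mathcal S$) and $9$ (above $(8,10)$) are above $(3,10)$. If $5$ were below $(3,10)$, then $6$ (below $(5,10)$) would be below $(3,10)$ by (R), and $(3,10)$ would be in $\mathcal S$, a contradiction. So $5$ is not below $(3,10)$.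

\medskip
All of \eqref{eq:pos} and \eqref{eq:six} hold, contrary to Proposition~\ref{prop:pappus}. This proves Theorem~\ref{thm:main}.\hfill$\square$

\section{Larger quivers}

We extend the counterexample by attaching one vertex at a time: its simple module is added to the label set, at the end of the chain for a sink and at the beginning for a source.

\begin{proof}[Proof of Theorem~\ref{thm:larger}]
Call a set of indecomposables of a Dynkin quiver \emph{bad} if
\begin{enumerate}
\item[(i)] it is the set of labels of a simple chain (hence, by Corollary~\ref{cor:chain}, of a path in $\operatorname{dpath}$), and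
\item[(ii)] it is not the stable set of any stability function.
\end{enumerate}
The set $\mathcal S$ of Section~\ref{sec:counterexample} is bad for $Q_{10}$, since $p(<)$ was obtained from a simple chain. A Dynkin quiver is a tree, so if it contains $Q_{10}$ as a full subquiver it is obtained from $Q_{10}$ by successively attaching leaves; the intermediate quivers are again Dynkin, and a leaf is a sink or a source. So it suffices to show: if $v$ is a leaf of a Dynkin quiver $Q$ and $\mathcal S'$ is bad for $Q'=Q\setminus v$, then $\mathcal S'\cup\{S_v\}$ is bad for $Q$. The category $\operatorname{mod}\mathbf kQ'$ is the subcategory of $\operatorname{mod}\mathbf kQ$ of modules vanishing at $v$; it is closed under submodules, quotients and extensions.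

\emph{Condition} (ii). If $Z$ has stable set $\mathcal S'\cup\{S_v\}$, its restriction to $\operatorname{mod}\mathbf kQ'$ has stable set $\mathcal S'$, because a module supported on $Q'$ has the same submodules in both categories. This contradicts the badness of $\mathcal S'$.

\emph{Condition} (i). Let $(\mathcal T'_t,\mathcal F'_t)$ be a simple chain in $\operatorname{mod}\mathbf kQ'$ with label set $\mathcal S'$.

Let $v$ be a sink. Each $X$ has the submodule $X_v\cong S_v^r$ supported at $v$, and $X/X_v\in\operatorname{mod}\mathbf kQ'$. The class $\mathcal F'_t$ is closed under submodules and extensions in $\operatorname{mod}\mathbf kQ$, so it is a torsion-free class there. Maps from $X$ to $\mathcal F'_t$ kill $X_v$, so its torsion class is $\mathcal T_t=\{X:X/X_v\in\mathcal T'_t\}$. These torsion classes decrease, and $\mathcal T_t\cap\mathcal F'_{t+1}=\mathcal T'_t\cap\mathcal F'_{t+1}$ because $X_v=0$ for $X\in\mathcal F'_{t+1}$. The first pair is $(\operatorname{mod}\mathbf kQ,0)$, and the last one is $(\operatorname{add}S_v,\operatorname{mod}\mathbf kQ')$. Appending $(0,\operatorname{mod}\mathbf kQ)$ completes the simple chain and adds the label $S_v$.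

Let $v$ be a source. Each $X$ has a largest submodule $X'$ supported on $Q'$, and $X/X'\cong S_v^r$. The class $\mathcal T'_t$ is closed under quotients and extensions in $\operatorname{mod}\mathbf kQ$, so it is a torsion class there. Maps from $\mathcal T'_t$ to $X$ land in $X'$, so its torsion-free class is $\mathcal F_t=\{X:X'\in\mathcal F'_t\}$. Again $\mathcal T'_t\cap\mathcal F_{t+1}=\mathcal T'_t\cap\mathcal F'_{t+1}$, because $X'=X$ for $X\in\mathcal T'_t$. The first pair is $(\operatorname{mod}\mathbf kQ',\operatorname{add}S_v)$, and the last one is $(0,\operatorname{mod}\mathbf kQ)$. Prepending $(\operatorname{mod}\mathbf kQ,0)$ completes the simple chain and adds the label $S_v$.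

Finally, a suitable orientation of $A_n$ with $n\ge10$ contains $Q_{10}$ as a full subquiver. So does one of $D_n$ with $n\ge11$: deleting one of its two short legs leaves a path with $n-1\ge10$ vertices.
\end{proof}

\section{All paths in type \texorpdfstring{$A$}{A}, and small ranks}

\subsection{Every path comes from a simple chain}

The following converse of Corollary~\ref{cor:chain} holds for every Dynkin quiver $Q$; the description of the intermediate hearts in its proof is a standard fact (Happel--Reiten--Smal\o; \cite[Thm.\ I.3.1]{BR}).

\begin{lemma}\label{lem:converse}
Let $\mathcal H_Q=\mathcal H^0\to\mathcal H^1\to\dots\to\mathcal H^m=\mathcal H_Q[1]$ be a path in $\operatorname{EG}(Q)$ with labels $M_1,\dots,M_m$ in the order of traversal. Then the $M_t$ are indecomposable modules, and $\mathcal H^t=\mathcal H(\mathcal T^t,\mathcal F^t)$ for a simple chain of torsion pairs $(\mathcal T^t,\mathcal F^t)$ with labels $M_1,\dots,M_m$.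
\end{lemma}

\begin{proof}
For a heart $\mathcal H$ of a bounded t-structure let $\mathcal U(\mathcal H)=\langle\mathcal H[k]:k\ge0\rangle$ be its aisle, which determines $\mathcal H$. If $\mathcal H'=\langle\mathcal Y[1],\mathcal X\rangle$ is the forward tilt of $\mathcal H$ at a torsion pair $(\mathcal X,\mathcal Y)$, then $\mathcal H'\subset\langle\mathcal H,\mathcal H[1]\rangle$, so $\mathcal U(\mathcal H')\subset\mathcal U(\mathcal H)$. Thus the aisles decrease along the path, and with $\mathcal U=\mathcal U(\mathcal H^t)$,
\[
\mathcal D^{\le-1}=\mathcal U(\mathcal H_Q[1])\subset\mathcal U\subset\mathcal U(\mathcal H_Q)=\mathcal D^{\le0},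
\]
where $\mathcal D^{\le\bullet}$ refers to the standard t-structure. For $E\in\mathcal D^{\le0}$ consider the triangle $\tau^{\le-1}E\to E\to H^0(E)\to(\tau^{\le-1}E)[1]$. Its first and last terms are in $\mathcal U$, and $\mathcal U$ is closed under extensions; so $E\in\mathcal U$ if and only if $H^0(E)\in\mathcal U$. With $\mathcal T^t=\mathcal U\cap\mathcal H_Q$ we get $\mathcal U=\{E\in\mathcal D^{\le0}:H^0(E)\in\mathcal T^t\}$. The class $\mathcal T^t$ is closed under extensions. It is also closed under quotients: if $K\subset A$ with $A\in\mathcal T^t$, then $A/K$ is an extension of $K[1]\in\mathcal U$ by $A$. So it is the torsion class of a torsion pair $(\mathcal T^t,\mathcal F^t)$ in $\mathcal H_Q$.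

The aisle of $\mathcal H(\mathcal T^t,\mathcal F^t)$ is also $\{E\in\mathcal D^{\le0}:H^0(E)\in\mathcal T^t\}$. Indeed this class contains the generators and is closed under extensions, since $H^0$ is right exact on $\mathcal D^{\le0}$. Conversely, an object of the class is an extension of an object of $\mathcal T^t$ by an object of $\mathcal D^{\le-1}$, and $\mathcal D^{\le-1}$ is generated by the shifts $\mathcal H_Q[k]=\langle\mathcal F^t[k],\mathcal T^t[k]\rangle$ with $k\ge1$. Hence $\mathcal H^t=\mathcal H(\mathcal T^t,\mathcal F^t)$, and $\mathcal T^{t+1}\subset\mathcal T^t$.

Let $M=M_{t+1}$. It is simple in $\mathcal H^t$, and $(\mathcal F^t[1],\mathcal T^t)$ is a torsion pair in $\mathcal H^t$, so $M$ is in $\mathcal F^t[1]$ or in $\mathcal T^t$. In the first case $M[1]\in\mathcal H_Q[2]$; but $M[1]\in\mathcal H^{t+1}\subset\langle\mathcal H_Q,\mathcal H_Q[1]\rangle$, which is impossible. So $M\in\mathcal T^t$ is a module. It is indecomposable because it is simple in $\mathcal H^t$. As $M[1]\in\mathcal H^{t+1}$, also $M=H^{-1}(M[1])\in\mathcal F^{t+1}$. Thus $\operatorname{add}M\subset\mathcal T^t\cap\mathcal F^{t+1}$. Conversely let $N\in\mathcal T^t\cap\mathcal F^{t+1}$.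 Then $N\in\mathcal H^t$ and $N[1]\in\mathcal H^{t+1}=\langle\mathcal Y[1],\mathcal X\rangle$, where $\mathcal Y=\langle M\rangle=\operatorname{add}M$ and $\mathcal X\subset\mathcal H^t$. In the sequence $0\to Y[1]\to N[1]\to X\to0$ in $\mathcal H^{t+1}$ with $Y\in\mathcal Y$, $X\in\mathcal X$, the map $N[1]\to X$ is zero, as $\operatorname{Hom}(\mathcal H^t[1],\mathcal H^t)=0$. So $X=0$ and $N\cong Y\in\operatorname{add}M$.
\end{proof}

\subsection{Admissible orders and the weak order}

From here on, $Q$ is an orientation of $A_n$. Call a set $B$ of pairs \emph{biclosed} if for all $i<k<j$: $ik,kj\in B$ implies $ij\in B$, and $ik,kj\notin B$ implies $ij\notin B$.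

\begin{lemma}\label{lem:biclosed}
\begin{enumerate}
\item[(a)] The biclosed sets are exactly the inversion sets of total orders $\prec$ on $\{0,\dots,n\}$, i.e.\ the sets $\{ij:i<j,\ j\prec i\}$.
\item[(b)] If $B\subsetneq B'$ are biclosed, there is a pair $\pi\in B'\setminus B$ such that $B\cup\{\pi\}$ is biclosed; the corresponding total orders for $B$ and $B\cup\{\pi\}$ differ by exchanging two adjacent elements.
\item[(c)] A total order on the pairs is admissible if and only if all its initial segments are biclosed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Inversion sets are biclosed by transitivity of $\prec$. Given $B$ biclosed, put, for $i<j$, $j\prec i$ if $ij\in B$ and $i\prec j$ if not. This tournament has no $3$-cycle: for $i<k<j$, a cycle $i\prec k\prec j\prec i$ would mean $ik,kj\notin B$, $ij\in B$, and the opposite cycle would mean $ik,kj\in B$, $ij\notin B$. So it is a total order.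

(b) Let $\prec,\prec'$ be the total orders of $B,B'$. If all $\prec$-adjacent elements were compared in the same way by $\prec'$, the two orders would coincide. So some $\prec$-adjacent elements $i<j$ are compared differently. As $B\subset B'$, this means $ij\in B'\setminus B$, and exchanging them gives a total order with inversion set $B\cup\{ij\}$.

(c) Initial segments of admissible orders are biclosed by \eqref{eq:subdiv}. Conversely, if $ij$ came before both $ik$ and $kj$, the initial segment ending with $ij$ would not be biclosed; if it came after both, the initial segment just before $ij$ would not be.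
\end{proof}

The weak order on $\mathfrak S_{n+1}$ is inclusion of inversion sets (see \cite[Ch.\ 3]{BB}). So by the lemma admissible orders are the same as maximal chains of the weak order: an admissible order is the order in which the inversions are added along such a chain.

\subsection{Proof of Theorem~\ref{thm:typeA}(a)}

Each $p(<)$ is in $\operatorname{dpath}(Q)$ by Corollary~\ref{cor:path}. Conversely let a path be given, and let $(\mathcal T^t,\mathcal F^t)$, $M_t$ be as in Lemma~\ref{lem:converse}. We have to find an admissible order such that each $\mathcal F^t$ is $\mathcal F_L$ for some initial segment $L$. The pairs $ij$ with $M(i,j)\in\mathcal F^t$ must be in $L$, but they need not form a set closed under concatenation; so we close up. Let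
\[
L_t=\{ij:\ (i,j)\text{ has a subdivision all of whose pieces }(p,q)\text{ satisfy }M(p,q)\in\mathcal F^t\}.
\]
Then $L_0=\emptyset$, $L_m$ consists of all pairs, and $L_t\subset L_{t+1}$.

\emph{$L_t$ is biclosed.} It is closed under concatenation. Let $ij\in L_t$ and $i<k<j$; we show that $ik\in L_t$ or $kj\in L_t$. Take a subdivision of $(i,j)$ as in the definition. If $k$ is an endpoint of a piece, then $ik,kj\in L_t$. If $k$ is strictly inside a piece $(p,q)$, one of $M(p,k)$, $M(k,q)$ is a submodule of $M(p,q)$, hence in $\mathcal F^t$. In the first case $ik\in L_t$, in the second $kj\in L_t$.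

By Lemma~\ref{lem:biclosed}(b), we can refine $L_0\subset L_1\subset\dots\subset L_m$ to a maximal chain of biclosed sets. By (c) of the lemma, the order $<$ in which the pairs are added is admissible, and the $L_t$ are initial segments of it.

\emph{Claim: $\mathcal F_{L_t}=\mathcal F^t$.} If $X\in\mathcal F^t$, every indecomposable submodule of $X$ is in $\mathcal F^t$, so its pair is in $L_t$; thus $\mathcal F^t\subset\mathcal F_{L_t}$. Suppose that $X\in\mathcal F_{L_t}$ is not in $\mathcal F^t$. Let $Y=M(p,q)\in\mathcal T^t$ be an indecomposable summand of the torsion part of $X$. It is a submodule of $X$, so $pq\in L_t$. Let $p=k_0<\dots<k_r=q$ be a subdivision with all pieces in $\mathcal F^t$. Declare $k_0$ to have type $D$ and $k_r$ to have type $U$, and let $k_a$ have type $\varepsilon_{k_a}$ for $0<a<r$. The sequence of types starts with $D$ and ends with $U$, so some consecutive $k_a,k_{a+1}$ have types $D,U$. Then $M(k_a,k_{a+1})$ is a quotient of $Y\in\mathcal T^t$, hence in $\mathcal T^t\cap\mathcal F^t=0$, a contradiction.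

So $p(<)$ passes through all $\mathcal H^t$. It remains to see that it makes only one step from $\mathcal H^t$ to $\mathcal H^{t+1}$. Let $\mathcal F$ be a torsion-free class with $\mathcal F^t\subset\mathcal F\subset\mathcal F^{t+1}$. Then $\mathcal T^t\cap\mathcal F$ is contained in $\mathcal T^t\cap\mathcal F^{t+1}=\operatorname{add}M_{t+1}$, so it is $0$ or $\operatorname{add}M_{t+1}$. For $X\in\mathcal F$ the torsion part of $X$ for $(\mathcal T^t,\mathcal F^t)$ is in $\mathcal T^t\cap\mathcal F$; so if $\mathcal T^t\cap\mathcal F=0$, then $\mathcal F=\mathcal F^t$. If $\mathcal T^t\cap\mathcal F=\operatorname{add}M_{t+1}$, take any $X\in\mathcal F^{t+1}$. Its torsion part for $(\mathcal T^t,\mathcal F^t)$ is in $\operatorname{add}M_{t+1}\subset\mathcal F$, and the quotient by it is in $\mathcal F^t\subset\mathcal F$; so $X\in\mathcal F$, and $\mathcal F=\mathcal F^{t+1}$. Hence there is exactly one step, its label is $M_{t+1}$, and $p(<)$ is the given path.\hfill$\square$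

\subsection{Proof of Theorem~\ref{thm:typeA}(b)}

Let $n\le6$, and let $p\in\operatorname{dpath}(Q)$. By part (a), $p=p(<)$ for some admissible order $<$. For small $n$ not only the label set but all comparisons on triples can be realized by points:

\begin{proposition}\label{prop:stretch}
Let $n\le 6$ and let $<$ be an admissible order. There are points $P_0,\dots,P_n$ with strictly increasing abscissas such that, for all $i<k<j$, $s_{ik}\neq s_{kj}$ and $s_{ik}<s_{kj}\iff ik<kj$.
\end{proposition}

Given the proposition, perturb the points slightly so that all slopes become distinct; the finitely many strict conditions persist. By Corollary~\ref{cor:induced}, the slope order $<_s$ is admissible and $p(<_s)$ is induced. The definition of $\mathcal S$ involves only comparisons of $ik$ with $kj$, so $\mathcal S(<_s)=\mathcal S(<)$. Hence $p(<_s)$ is an induced path weakly equivalent to $p$, which proves Theorem~\ref{thm:typeA}(b).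

\begin{proof}[Proof of Proposition~\ref{prop:stretch}]
The idea is to dualize. A point $(m,c)$ corresponds to the line $y=mx-c$, and the slope of the line through two points is the abscissa of the crossing of the two dual lines. So slope orders correspond to left-to-right orders of crossings, and admissible orders correspond to pseudolines.

\emph{Pseudolines.} By Lemma~\ref{lem:biclosed}, the order $<$ describes a sequence of adjacent exchanges that takes the order $0,\dots,n$ to its reverse and exchanges each pair exactly once. Draw the corresponding wiring diagram: $x$-monotone curves $\ell_0,\dots,\ell_n$, ordered from top to bottom as $0,\dots,n$ at the far left and in the reverse order at the far right, such that $\ell_i$ and $\ell_j$ cross exactly once, at an abscissa equal to the rank of $ij$ in $<$. Outside a bounded vertical strip containing all crossings we let $\ell_k$ consist of two rays of slope $k$; this is compatible with the vertical orders on both sides, so it creates no further crossings. Thus the $\ell_k$ meet the line at infinity $\ell_\infty$ in distinct points, and together with $\ell_\infty$ they form an arrangement of $n+2\le8$ pseudolines in the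 real projective plane. By Goodman and Pollack \cite{GP}, every arrangement of at most $8$ pseudolines is stretchable. So there is a homeomorphism $h$ of the projective plane that maps the arrangement to an arrangement of lines. After a projective transformation, $h(\ell_\infty)$ is the line at infinity. Then the $\lambda_k=h(\ell_k)$ are pairwise non-parallel lines in the affine plane.

\emph{Orientation.} Each $\ell_k$ has a left end $k^-$ and a right end $k^+$ on the circle at infinity of the affine plane. Counterclockwise from the upward vertical direction, their cyclic order is
\[
0^-,1^-,\dots,n^-,\,0^+,1^+,\dots,n^+,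
\]
with the downward vertical direction between $n^-$ and $0^+$. Cutting the projective plane along the line at infinity gives a closed disc bounded by this circle, and $h$ induces a homeomorphism of such discs; so it preserves the cyclic order of the ends up to reversal. After composing with a reflection of the target, we may assume that it preserves the cyclic order. After a rotation of the target, we may further assume that the upward vertical direction lies in the gap between $h(n^+)$ and $h(0^-)$. The two ends of a straight line are antipodal, so the downward direction lies in the gap between $h(n^-)$ and $h(0^+)$. Hence $h(0^-),\dots,h(n^-)$ are the left ends of $\lambda_0,\dots,\lambda_n$, occurring in this order from top to bottom. So no $\lambda_k$ is vertical, the slopes satisfy $m_0<m_1<\dots<m_n$, and $h$ maps left ends to left ends. Since $h$ maps $\ell_k$ homeomorphically onto $\lambda_k$, it preserves the left-to-right order of the crossings along each line.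

\emph{Points.} Write $\lambda_k$ as $y=m_kx-c_k$ and put $P_k=(m_k,c_k)$. The crossing of $\lambda_i$ and $\lambda_j$ has abscissa $\frac{c_j-c_i}{m_j-m_i}=s_{ij}$. For $i<k<j$, the crossings of $\ell_k$ with $\ell_i$ and $\ell_j$ are distinct and their left-to-right order is the order of $ik$ and $kj$ in $<$. Comparing with the crossings on $\lambda_k$, we get $s_{ik}\ne s_{kj}$ and $s_{ik}<s_{kj}\iff ik<kj$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Beligiannis and Reiten, \emph{Mem. AMS} 883.

\bibitem{BB}
Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{GP}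
Goodman and Pollack, \emph{J. Combin. Theory Ser. A} 29 (1980), 385--390.

\bibitem{Qiu}
Yu Qiu, \emph{Stability conditions and quantum dilogarithm identities for Dynkin quivers}, arXiv:1111.1010 (2011).

\end{thebibliography}

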